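\title{A target that cannot foresee the future is detected above the vacant percolation threshold}

\begin{abstract}
Nodes start from a Poisson point process of intensity $\lambda$ on $\mathbb R^d$, move as independent Brownian motions, and detect everything within distance $r$. A target moves along a continuous path, with no bound on its speed, and tries to avoid detection forever. Let $\lambda_{\mathrm c}$ be the critical intensity for the undetected region at a fixed time to have an unbounded component. We prove that for every $d\ge1$ and every $\lambda>\lambda_{\mathrm c}$ a target that cannot foresee the future motion of the nodes is detected almost surely, so that the detection threshold for such targets equals $\lambda_{\mathrm c}$. This answers a question posed by Stauffer. We also bound the probability of escaping up to time $T$ by $\exp(-\exp(b(\log T)^{1/(d+1)}))$, and we show that the threshold is unchanged for targets that see a bounded, or slowly growing, amount of time ahead. The proof lets the nodes equilibrate near the target, so that every vacant pocket within its reach has diameter $O(\log\log T)$, and then moves the walls of the pocket homothetically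 onto the target.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Mobile nodes and a target}

Fix a dimension $d\ge1$, an intensity $\lambda>0$ and a radius $r>0$. Let $\Pi_0=\{X^i_0\}_{i\ge1}$ be a Poisson point process of intensity $\lambda$ on $\mathbb R^d$, whose points we call \emph{nodes}. The nodes move: $X^i_t=X^i_0+W^i_t$, where the $W^i$ are independent standard $d$-dimensional Brownian motions, independent of $\Pi_0$. The set $\Pi_t=\{X^i_t\}_{i\ge1}$ of positions at time $t$ is again a Poisson process of intensity $\lambda$. Write $B(x,\rho)$ for the closed ball, and for a locally finite set $S\subset\mathbb R^d$ put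
\[
V^\rho(S)=\mathbb R^d\setminus\bigcup_{x\in S}B(x,\rho).
\]
A node detects every point within distance $r$ of its current position, so $V_t=V^r(\Pi_t)$ is the region that is not detected at time $t$, the \emph{vacant set}. A \emph{target} is a random continuous path $g:[0,\infty)\to\mathbb R^d$ with $g(0)=0$; it is \emph{detected at time $t$} if $g(t)\notin V_t$. There is no bound on the speed of the target. The only constraints are continuity and the information on which the target may act.

Three thresholds describe the model. The first is static. The law of $V_t$ does not depend on $t$, and $\lambda_{\mathrm c}$ is the critical intensity for its percolation: almost surely $V_t$ has an unbounded connected component if $\lambda<\lambda_{\mathrm c}$, and has none if $\lambda>\lambda_{\mathrm c}$. The other two are dynamic. Let $\lambda_{\mathrm{path}}$ be the smallest value such that, for $\lambda>\lambda_{\mathrm{path}}$, every target is eventually detected almost surely, even if its path is chosen with full knowledge of the past, present and future positions of all nodes. Let $\lambda_{\mathrm{past}}$ be defined in the same way for targets that \emph{cannot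 foresee the future}: their position at each time $s$ is chosen on the basis of the node positions during $[0,s)$ only. The following question was posed in \cite{Stauffer}, against the background of the inequalities
\begin{equation}\label{eq:chain}
\lambda_{\mathrm c}\le\lambda_{\mathrm{past}}\le\lambda_{\mathrm{path}}<\infty .
\end{equation}

\medskip
\noindent\emph{Question.} Is $\lambda_{\mathrm{past}}=\lambda_{\mathrm c}$ in every dimension $d\ge1$?
\medskip

The answer is yes. Of \eqref{eq:chain} we use only the first inequality, which we take as given with the problem; the content of this paper is the reverse inequality $\lambda_{\mathrm{past}}\le\lambda_{\mathrm c}$.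

\subsection{Results}

Let $\mathcal F_t$ be the $\sigma$-field generated by the labeled initial positions $(X^i_0)_{i\ge1}$, by the paths $(W^i_u)_{u\le t}$ for all $i$, and by an arbitrary random variable independent of all node trajectories. We call a target \emph{non-anticipating} if $g(s)$ is $\mathcal F_s$-measurable for every $s$. The node positions during $[0,s)$ are $\mathcal F_s$-measurable, so every target that cannot foresee the future is non-anticipating; the extra random variable allows randomized strategies as well.

\begin{theorem}\label{thm:main}
Let $d\ge1$ and $\lambda>\lambda_{\mathrm c}$. Every non-anticipating target is detected almost surely. Hence $\lambda_{\mathrm{past}}\le\lambda_{\mathrm c}$ and, by the first inequality in \eqref{eq:chain}, $\lambda_{\mathrm{past}}=\lambda_{\mathrm c}$.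
\end{theorem}

The proof gives a rate, and it tolerates a limited view of the future. For a function $a:[0,\infty)\to[0,\infty)$, a target has \emph{look-ahead $a(\cdot)$} if $g(s)$ is $\mathcal F_{s+a(s)}$-measurable for every $s$.

\begin{theorem}\label{thm:strong}
Let $d\ge1$ and $\lambda>\lambda_{\mathrm c}$.
\begin{enumerate}
\item[(i)] There are $b,T_0>0$, depending only on $d,\lambda,r$, such that for every non-anticipating target and every $T\ge T_0$,
\[
\mathbb P(\text{undetected during }[0,T])\le\exp\bigl(-\exp\bigl(b(\log T)^{1/(d+1)}\bigr)\bigr).
\]
\item[(ii)] Let $a:[0,\infty)\to[0,\infty)$ be nondecreasing with $(a(T)+1)\log\log T=o\bigl((\log T)^{1/(d+1)}\bigr)$ as $T\to\infty$; for example, let $a$ be constant. Every target with look-ahead $a(\cdot)$ is detected almost surely. Hence the detection threshold for targets with look-ahead $a(\cdot)$ is also exactly $\lambda_{\mathrm c}$.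
\end{enumerate}
\end{theorem}

\subsection{Two simple cases, and what to expect}\label{sec:cases}

\begin{example}[A target at rest]\label{ex:rest}
Let $g\equiv0$. The nodes that come within distance $r$ of the origin during $[0,T]$ are obtained from $\Pi_0$ by independent thinning, so their number is a Poisson variable. By Fubini's theorem and the symmetry $W\mapsto-W$, its mean is $\lambda\,\mathbb E\,\mathrm{vol}\bigl(\bigcup_{u\le T}B(W_u,r)\bigr)$. A continuous path from $0$ that reaches distance $D$ passes through points at distances $0,3r,6r,\dots$ from $0$, so its $r$-neighborhood contains more than $D/(3r)$ disjoint balls of radius $r$. Brownian motion is unbounded, so the mean tends to infinity with $T$. A target at rest is detected almost surely for every $\lambda>0$: a positive threshold can only come from the motion of the target.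
\end{example}

\begin{example}[The line]\label{ex:line}
Let $d=1$. For every $\lambda>0$ there are nodes arbitrarily far to the left and to the right, so $V_t$ has no unbounded component and $\lambda_{\mathrm c}=0$. Let $i$ and $j$ be the nodes of $\Pi_0$ nearest to the origin on the left and on the right. The difference $X^j_t-X^i_t$ is a one-dimensional Brownian motion, up to a factor $\sqrt2$, started from a positive value, so it vanishes at an almost surely finite time $\tau$. If $g$ were undetected during $[0,\tau]$, the continuous functions $g(t)-X^i_t$ and $X^j_t-g(t)$ would be positive at $t=0$ and never zero, hence positive at $t=\tau$, although their sum is $0$ there. So every target is detected, whatever it knows, and all three thresholds vanish.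
\end{example}

Example \ref{ex:line} contains the mechanism of our proof: the target is enclosed by a wall of nodes, and the wall closes in on it. On the line a wall consists of two nodes and cannot be crossed. In dimension $d\ge2$ a wall consists of many overlapping balls, and it opens as soon as two neighboring nodes drift apart.

Here is the heuristic picture for $d\ge2$. If $\lambda<\lambda_{\mathrm c}$, a target with unbounded speed can hope to run along an unbounded vacant component to ever safer places. If $\lambda>\lambda_{\mathrm c}$, an undetected target sits at each instant in a bounded component of $V_t$, which we call a \emph{pocket}. This alone does not catch it, because pockets move, merge and split: a target that knows the future needs only one continuous path through the space-time vacant set, and this set is not controlled by its time slices. A non-anticipating target is in a different position. Wherever it stands at time $s$, the motion of the nodes after time $s$ is independent of its choice, and with positive conditional probability the wall of its pocket contracts without opening. One therefore guesses $\lambda_{\mathrm{past}}=\lambda_{\mathrm c}$,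 provided these conditional probabilities are not too small.

\subsection{The scales of the proof}\label{sec:scales}

They could well be too small. We show in Section \ref{sec:crush} that a pocket of diameter $H$ is crushed onto the target, in time about $H$, with conditional probability at least $\exp(-C(H+1)^{d+1})$. Up to time $T$ there are at most about $T$ attempts, so we need pockets of diameter at most a small multiple of $(\log T)^{1/(d+1)}$. For $\lambda>\lambda_{\mathrm c}$ the diameter of the pocket of a \emph{fixed} point has an exponential tail (Theorem \ref{thm:sharp}). But the target is not a fixed point. It picks its pocket with full knowledge of the past, and we control such a choice only through a union bound over all pockets it could have picked. A union bound over a space-time region of size polynomial in $T$ gives diameter of order $\log T$, which is too large.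

The remedy is to use the union bound twice. Take $\ell=(\log T)^2$.
\begin{enumerate}
\item With high probability all pockets in a ball of radius $T^2$, even when united over time intervals of a fixed small length, have diameter at most $\ell$ up to time $T$. So an undetected target has speed $O(\ell)$ (Section \ref{sec:slow}).
\item With high probability all cubes of side $\ell$ contain nearly the expected number of nodes. Given any such configuration, after a time of order $\ell^2$ the nodes near the target contain a fresh Poisson process of nearly full intensity (Section \ref{sec:equil}).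
\item In that time the target has moved at most $O(\ell^3)$. A union bound over a ball of this radius, centered at a point known \emph{before} the waiting period, shows that with conditional probability at least $1/2$ all pockets within reach have diameter $O(\log\ell)=O(\log\log T)$.
\item Crushing then succeeds with conditional probability $\exp(-C(\log\log T)^{d+1})=T^{-o(1)}$, and there are $T^{1-o(1)}$ rounds (Section \ref{sec:main}).
\end{enumerate}
The exponential tail for pockets is the only input from percolation theory. Appendix \ref{sec:sharp} contains a complete proof of it.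

\section{Conventions and tools}\label{sec:tools}

\subsection{Poisson processes}

For a locally integrable function $\nu\ge0$, a Poisson process of intensity $\nu$ is a random locally finite set whose numbers of points in disjoint bounded Borel sets $K$ are independent Poisson variables of means $\int_K\nu$. We use the following textbook facts. \emph{Thinning:} if each point $x$ is kept independently with probability $p(x)$, the result is a Poisson process of intensity $p\nu$. \emph{Displacement:} if $\nu$ is constant and the points are moved by independent, identically distributed displacements, the result is a Poisson process of the same intensity. \emph{Construction:} a Poisson number, of mean $\mu$, of independent points with density $\varphi$ is a Poisson process of intensity $\mu\varphi$, and the union of independent Poisson processes is a Poisson process whose intensity is the sum. \emph{Chernoff bounds:} if $N$ is a Poisson variable of mean $\mu$ and $0<\delta\le1$, then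
\begin{equation}\label{eq:tails}
\mathbb P(N\ge(1+\delta)\mu)\le e^{-\delta^2\mu/3},\qquad \mathbb P(N\le(1-\delta)\mu)\le e^{-\delta^2\mu/2}.
\end{equation}

An event $\mathcal A$, that is, a measurable set of locally finite configurations, is \emph{decreasing} if $S\in\mathcal A$ and $S'\subset S$ imply $S'\in\mathcal A$. Removing points enlarges $V^\rho(S)$, so the existence of a vacant path with prescribed properties is a decreasing event. By thinning, the probability of a decreasing event does not increase when the intensity is raised. We need one special case of the Harris--FKG inequality: if $\Psi$ is a Poisson process, $\mathcal A$ is decreasing and $K$ is a bounded Borel set, then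
\begin{equation}\label{eq:empty}
\mathbb P(\Psi\in\mathcal A)\le\frac{\mathbb P(\Psi\in\mathcal A,\ \Psi\cap K=\emptyset)}{\mathbb P(\Psi\cap K=\emptyset)} .
\end{equation}
Indeed, $\mathbb P(\Psi\in\mathcal A)\le\mathbb P(\Psi\setminus K\in\mathcal A)$, the set $\Psi\setminus K$ is independent of $\Psi\cap K$, and $\Psi\setminus K=\Psi$ when $\Psi\cap K=\emptyset$.

\subsection{Conditioning and measurability}\label{sec:meas}

For a fixed time $s$, the increments $(W^i_{s+u}-W^i_s)_{u\ge0}$ are independent Brownian motions, independent of $\mathcal F_s$. So a conditional probability given $\mathcal F_s$ of an event that depends measurably on $\mathcal F_s$-measurable data (such as $\Pi_s$ or a random point $z$) and on these increments is computed by freezing the data and averaging over the increments.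

For locally finite $S$ the set $V^\rho(S)$ is open, so its components are open and path-connected. The events we use are measurable for the following reasons. Being undetected during $[0,T]$ means $\min_{t\le T}|g(t)-X^i_t|>r$ for all $i$, and by continuity the minimum is an infimum over rational $t$. For $z\in\mathbb R^d$, $q>0$ and $w\ge0$ let
\[
\mathcal E_\rho(z,q,w)=\{S:\ \text{some component of }V^\rho(S)\text{ meeting }B(z,q)\text{ has diameter}>w\}.
\]
An open component that meets $B(z,q)$ meets its interior, and any finitely many rational points of the component are joined inside it by a polygonal path with rational vertices. So $S\in\mathcal E_\rho(z,q,w)$ if and only if there is a rational polygonal path that meets $\operatorname{int}B(z,q)$, has two vertices at distance more than $w$, and has no point of $S$ within distance $\rho$. This is a countable union of conditions that are jointly measurable in $(z,S)$. All other connection events below are treated in the same way.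

\subsection{Scaling and sharpness}

For $0<\rho\le r$ the map $x\mapsto(r/\rho)x$ sends a Poisson process $\Psi$ of intensity $\nu$ to one of intensity $\nu(\rho/r)^d$, and $V^\rho(\Psi)$ to the vacant set of the image for radius $r$. So the critical intensity for radius $\rho$ is $\lambda_{\mathrm c}(r/\rho)^d$, which is continuous in $\rho$.

\begin{remark}[Open balls]
Nothing changes if balls are open. The vacant set for open balls of radius $r$ lies between $V^r(S)$ and $V^{r'}(S)$ for every $r'<r$, so its critical intensity lies between $\lambda_{\mathrm c}$ and $\lambda_{\mathrm c}(r/r')^d$ and therefore equals $\lambda_{\mathrm c}$. If detection means distance less than $r$ and $\lambda>\lambda_{\mathrm c}$, choose $r'<r$ with $\lambda>\lambda_{\mathrm c}(r/r')^d$ and apply the theorems with $r'$.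
\end{remark}

We write $x\leftrightarrow A$ in $V$ if a continuous path in $V$ joins $x$ to a point of $A$. By definition, $\lambda>\lambda_{\mathrm c}$ says only that pockets are bounded. Union bounds need a tail.

\begin{theorem}[Sharpness of the vacant phase]\label{thm:sharp}
Let $\Pi$ be a Poisson process of intensity $\lambda>\lambda_{\mathrm c}$. There are $C,c>0$ such that $\mathbb P\bigl(0\leftrightarrow\partial B(0,n)\text{ in }V^r(\Pi)\bigr)\le Ce^{-cn}$ for all $n\ge0$.
\end{theorem}

For $d=1$ the event requires $[0,n]$ or $[-n,0]$ to contain no point of $\Pi$, so its probability is at most $2e^{-\lambda n}$. For $d\ge2$ the theorem is due to Duminil-Copin, Raoufi and Tassion \cite{DRT}; see Appendix \ref{sec:sharp} for a proof.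

\subsection{Parameters}\label{sec:param}

Fix $\lambda>\lambda_{\mathrm c}$ until the end of Section \ref{sec:main}. The proof loses a little radius and a little intensity at several places, and the strict inequality pays for these losses. Choose $\varepsilon\in(0,r/4)$ and $\delta\in(0,1/4)$ so small that
\begin{equation}\label{eq:param}
\rho:=r-2\varepsilon\quad\text{and}\quad\lambda_*:=(1-\delta)^4\lambda\quad\text{satisfy}\quad\lambda_*(\rho/r)^d>\lambda_{\mathrm c}.
\end{equation}
By continuity of Brownian paths, choose $\eta\in(0,1]$ with $\mathbb P(\sup_{u\le\eta}|W_u|>\varepsilon)\le\delta$. These choices depend only on $d,\lambda,r$. Constants $C,c>0$ depend only on $d,\lambda,r,\varepsilon,\delta,\eta$ and may change from line to line; numbered constants keep their value. We write $\mathcal E$ for $\mathcal E_\rho$.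

\section{Crushing a pocket}\label{sec:crush}

To close a wall without opening it we prescribe the trajectories of its nodes up to an error $\varepsilon$. We first compute the price for one node.

\begin{lemma}[Tubes]\label{lem:tube}
There is $C_0$ such that for all $\xi\in\mathbb R^d$ and $\tau>0$,
\[
\mathbb P\Bigl(\sup_{u\le\tau}|W_u-\xi u|\le\varepsilon\Bigr)\ge\exp\bigl(-|\xi|^2\tau/2-C_0(\tau+1)\bigr).
\]
\end{lemma}

\begin{proof}
By the Cameron--Martin theorem, the law of $(W_u-\xi u)_{u\le\tau}$ has density $\exp(-\xi\cdot W_\tau-|\xi|^2\tau/2)$ with respect to the law of $(W_u)_{u\le\tau}$. The event $\{\sup_{u\le\tau}|W_u|\le\varepsilon'\}$ is invariant under $W\mapsto-W$, so $e^{-\xi\cdot W_\tau}$ may be replaced by $\cosh(\xi\cdot W_\tau)\ge1$ in the expectation below: for all $\xi$, $\tau$ and $\varepsilon'>0$,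
\begin{equation}\label{eq:CM}
\mathbb P\Bigl(\sup_{u\le\tau}|W_u-\xi u|\le\varepsilon'\Bigr)=\mathbb E\Bigl[\mathbf 1_{\{\sup_{u\le\tau}|W_u|\le\varepsilon'\}}\,e^{-\xi\cdot W_\tau-|\xi|^2\tau/2}\Bigr]\ge e^{-|\xi|^2\tau/2}\,\mathbb P\Bigl(\sup_{u\le\tau}|W_u|\le\varepsilon'\Bigr).
\end{equation}
It remains to treat $\xi=0$. Fix $\theta>0$ with $\mathbb P(\sup_{u\le\theta}|W_u|\le\varepsilon/2)\ge1/2$, and let $|x|\le\varepsilon/2$. If $x+W_u$ stays within $\varepsilon/2$ of $x(1-u/\theta)$ for $u\le\theta$, then it stays in $B(0,\varepsilon)$ and ends in $B(0,\varepsilon/2)$. By \eqref{eq:CM} with drift $-x/\theta$, time $\theta$ and $\varepsilon'=\varepsilon/2$, this has probability at least $\frac12e^{-|x|^2/(2\theta)}\ge p_0:=\frac12e^{-\varepsilon^2/(8\theta)}$. Applying the Markov property at the times $\theta,2\theta,\dots$ gives $\mathbb P(\sup_{u\le\tau}|W_u|\le\varepsilon)\ge p_0^{\lceil\tau/\theta\rceil}\ge p_0^{\tau/\theta+1}$.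
\end{proof}

To carry a node over a distance $D$ in time $\tau$ we need $|\xi|=D/\tau$, and the exponent is $D^2/(2\tau)+C_0(\tau+1)$. The two terms balance when $\tau$ is of order $D$, and the price is then $e^{-C(D+1)}$. This dictates the duration of the crushing. Next, which trajectories should be prescribed? A homothety with ratio less than $1$ shrinks all gaps between nodes, while the detection radius stays the same. So balls that covered a wall keep covering its image.

\begin{example}[A ring in the plane]\label{ex:ring}
Let $d=2$ and $H\ge r$. Suppose that at time $s$ there are nodes at the vertices $x_1,\dots,x_k$ of a regular $k$-gon with center $z$ and circumradius $H$, where $k=\lceil\pi H/(r-\varepsilon)\rceil$. The side length is $2H\sin(\pi/k)\le2(r-\varepsilon)$, so every point of the perimeter $\Gamma$ is within $r-\varepsilon$ of a vertex. Let $\tau=H$, let $\sigma_u$ decrease linearly from $\sigma_0=1$ to $\sigma_\tau=(r-\varepsilon)/(2H)$, and suppose that for $u\le\tau$ the node that starts at $x_i$ stays within $\varepsilon$ of $z+\sigma_u(x_i-z)$; see Figure \ref{fig:ring}. A point of the contracted perimeter $z+\sigma_u(\Gamma-z)$ is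 within $\sigma_u(r-\varepsilon)$ of a contracted vertex, hence within $\sigma_u(r-\varepsilon)+\varepsilon\le r$ of a node. So an undetected target that starts inside the polygon never touches the contracted perimeter and stays inside the contracted polygon. At time $s+\tau$ it is within $\sigma_\tau H$ of $z$, every one of the $k$ nodes is within $\sigma_\tau H+\varepsilon$ of $z$, and $2\sigma_\tau H+\varepsilon=r$: the target is detected. The drifts have norm at most $1$, so by Lemma \ref{lem:tube} the price is at most $\exp(H/2+C_0(H+1))$ for each of the $O(H)$ nodes.
\end{example}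

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \a in {0,45,...,315}{
  \draw[gray,fill=gray!20] (\a:2) circle (1);
  \draw[gray,fill=gray!20] (7,0) ++(\a:1.4) circle (1);}
\draw[thick] (0:2)--(45:2)--(90:2)--(135:2)--(180:2)--(225:2)--(270:2)--(315:2)--cycle;
\foreach \a in {0,45,...,315}{\fill (\a:2) circle (0.06); \draw[->,dashed] (\a:1.9)--(\a:1.4);}
\fill (0,0) circle (0.04) node[below]{$z$};
\begin{scope}[shift={(7,0)}]
\draw[thick] (0:1.4)--(45:1.4)--(90:1.4)--(135:1.4)--(180:1.4)--(225:1.4)--(270:1.4)--(315:1.4)--cycle;
\foreach \a in {0,45,...,315}{\fill (\a:1.4) circle (0.06);}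
\fill (0,0) circle (0.04);
\end{scope}
\end{tikzpicture}
\caption{Left: eight nodes whose detection disks (gray) cover a closed polygon around a vacant pocket. Right: the nodes after a homothety of ratio $0.7$ centered at $z$. The disks keep their radius, so they still cover the contracted polygon, and a target inside the polygon cannot leave it undetected.}\label{fig:ring}
\end{figure}

In general we know nothing about the shape of the pocket or about the number of nodes around it, which, given $\mathcal F_s$, may be huge. We therefore control only an $\varepsilon$-separated subfamily of the nodes near $z$; it has $O(H^d)$ members. Passing to the subfamily costs $\varepsilon$ in radius and the tubes cost another $\varepsilon$. This is why the hypothesis below concerns $V^\rho$ with $\rho=r-2\varepsilon$. The radius $R_1$ allows for uncertainty about the position of the target at time $s$; it is needed only for targets with look-ahead.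

\begin{lemma}[Crushing]\label{lem:crush}
There is $C_2$ with the following property. Let $s\ge0$, $R_1\ge0$, $m\ge1$, $H=R_1+m$ and $\tau\in[H+r,H+r+1]$. Let $z$ be an $\mathcal F_s$-measurable point and let $Y\in\mathcal F_s$ be an event on which every component of $V^\rho(\Pi_s)$ meeting $B(z,R_1)$ has diameter at most $m$. Then there is an event $A\subset Y$, $A\in\mathcal F_{s+\tau}$, with
\[
\mathbb P(A\mid\mathcal F_s)\ge h(H):=\exp\bigl(-C_2(H+1)^{d+1}\bigr)\quad\text{on }Y,
\]
such that, on $A$, every continuous path $g$ with $g(s)\in B(z,R_1)$ is detected during $[s,s+\tau]$.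
\end{lemma}

\begin{proof}
We work on $Y$.

\emph{The wall.} Let $K$ be the union of $B(z,R_1)$ and of all components of $V^\rho(\Pi_s)$ that meet $B(z,R_1)$. Then $K\subset B(z,H)$. We claim that $\partial K$ is covered by the balls $B(x,\rho)$, $x\in\Pi_s$. Let $p\in\overline K\cap V^\rho(\Pi_s)$ and let $O$ be the component of $V^\rho(\Pi_s)$ containing $p$. Since $O$ is a neighborhood of $p\in\overline K$, it meets $K$. So $O$ meets $B(z,R_1)$, or it meets, and hence equals, one of the components that make up $K$. In both cases $O\subset K$, so $p\in\operatorname{int}K$. Thus $\partial K=\overline K\setminus\operatorname{int}K$ is disjoint from $V^\rho(\Pi_s)$, as claimed.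

\emph{The controlled nodes.} Go through the finitely many nodes with $X^i_s\in B(z,H+r)$ in the order of their labels, and select a node if its position is at distance more than $\varepsilon$ from the positions of all nodes selected before. The set $I_0$ of selected labels is $\mathcal F_s$-measurable. Write $x_i=X^i_s$. Every point of $\Pi_s\cap B(z,H+r)$ is within $\varepsilon$ of some $x_i$, $i\in I_0$. A point of $\partial K\subset B(z,H)$ is within $\rho$ of a point of $\Pi_s$, which lies in $B(z,H+r)$. Since $\rho+\varepsilon=r-\varepsilon$,
\begin{equation}\label{eq:wall}
\partial K\subset\bigcup_{i\in I_0}B(x_i,r-\varepsilon).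
\end{equation}
The set $K$ is nonempty and bounded, so $\partial K\ne\emptyset$ and $I_0\ne\emptyset$. The balls $B(x_i,\varepsilon/2)$, $i\in I_0$, are disjoint and contained in $B(z,H+r+\varepsilon/2)$, so $|I_0|\le(1+2(H+r)/\varepsilon)^d\le C(H+1)^d$.

\emph{The event.} Put $\sigma=(r-\varepsilon)/(2H+r)\in(0,1)$ and $\sigma_u=1-(1-\sigma)u/\tau$ for $0\le u\le\tau$. Let $A$ be the event that $Y$ occurs and
\[
\bigl|X^i_{s+u}-\bigl(z+\sigma_u(x_i-z)\bigr)\bigr|\le\varepsilon\qquad\text{for all }i\in I_0,\ u\in[0,\tau].
\]
Then $A\in\mathcal F_{s+\tau}$. On $A$, \eqref{eq:wall} and $\sigma_u(r-\varepsilon)+\varepsilon\le r$ give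
\begin{equation}\label{eq:wallmoves}
z+\sigma_u(\partial K-z)\subset\bigcup_{i\in I_0}B\bigl(z+\sigma_u(x_i-z),\sigma_u(r-\varepsilon)\bigr)\subset\bigcup_{i\in I_0}B(X^i_{s+u},r).
\end{equation}
Suppose that $g$ is continuous, $g(s)\in B(z,R_1)\subset K$, and $g$ is undetected during $[s,s+\tau]$. In the contracting frame the path is $\gamma(u)=z+(g(s+u)-z)/\sigma_u$. It is continuous, $\gamma(0)=g(s)\in K$, and by \eqref{eq:wallmoves} it never meets $\partial K$. The complement of $\partial K$ is the disjoint union of the open sets $\operatorname{int}K$ and $\mathbb R^d\setminus\overline K$, so $\gamma$ stays in $\operatorname{int}K\subset B(z,H)$. Hence $|g(s+\tau)-z|\le\sigma H$. Any $i\in I_0$ has $|X^i_{s+\tau}-z|\le\sigma(H+r)+\varepsilon$, so $|g(s+\tau)-X^i_{s+\tau}|\le\sigma(2H+r)+\varepsilon=r$. Thus $g$ is detected at time $s+\tau$, a contradiction.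

\emph{The price.} Condition on $\mathcal F_s$, which freezes $z$, $I_0$ and the $x_i$. The condition on node $i$ reads $\sup_{u\le\tau}|(W^i_{s+u}-W^i_s)-\xi_iu|\le\varepsilon$ with $\xi_i=-(1-\sigma)(x_i-z)/\tau$, and $|\xi_i|^2\tau\le(H+r)^2/\tau\le H+r$. By Lemma \ref{lem:tube} it has probability at least $\exp(-(H+r)/2-C_0(H+r+2))\ge e^{-C(H+1)}$. The conditions for different $i$ are independent, and there are at most $C(H+1)^d$ of them.
\end{proof}

The geometric half of the lemma holds for all continuous paths at once and uses no assumption on what the target knows. The probabilistic half uses that the center $z$ is determined at time $s$. This is one of the two places where the restriction on foresight enters.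

\section{Small pockets and slow targets}\label{sec:slow}

We first turn Theorem \ref{thm:sharp} into a bound for all pockets that meet a ball, with the reduced radius and intensity of \eqref{eq:param}. We also record that the event is local, which Section \ref{sec:equil} requires.

\begin{lemma}\label{lem:small}
There are $C,c_1>0$ such that, if $\Psi$ is a Poisson process of constant intensity at least $\lambda_*$, then
\[
\mathbb P(\Psi\in\mathcal E(z,q,w))\le Cq^de^{-c_1w}\qquad(z\in\mathbb R^d,\ q\ge1,\ w\ge0).
\]
The event $\mathcal E(z,q,w)$ is decreasing and depends only on the points in $B(z,q+w+1+\rho)$.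
\end{lemma}

\begin{proof}
The event is decreasing because removing points enlarges each component of $V^\rho$. So we may assume that the intensity equals $\lambda_*$. After scaling by $r/\rho\ge1$ the intensity is $\lambda_*(\rho/r)^d>\lambda_{\mathrm c}$, and Theorem \ref{thm:sharp} gives $\mathbb P(0\leftrightarrow\partial B(0,n)\text{ in }V^\rho(\Psi))\le Ce^{-cn}$.

For $n>1$ let $E_n(x)$ be the decreasing event that some point of $B(x,1)$ is connected in $V^\rho(\Psi)$ to a point at distance at least $n$ from $x$. If $\Psi\cap B(x,1+\rho)=\emptyset$, then $B(x,1)\subset V^\rho(\Psi)$, and $E_n(x)$ implies $x\leftrightarrow\partial B(x,n)$. By \eqref{eq:empty} and translation invariance, $\mathbb P(E_n(x))\le e^{\lambda_*\mathrm{vol}\,B(0,1+\rho)}\,Ce^{-cn}$.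

Let $w>4$ and cover $B(z,q)$ by at most $Cq^d$ balls $B(x,1)$. If a component of diameter more than $w$ contains $p\in B(z,q)\cap B(x,1)$, then it contains two points at distance more than $w$ from each other. One of them is at distance more than $w/2$ from $p$, hence more than $w/2-1$ from $x$, so $E_{w/2-1}(x)$ occurs. The union bound gives the estimate with $c_1=c/2$. For $w\le4$ it holds trivially once $C\ge e^{4c_1}$.

For locality let $U=\operatorname{int}B(z,q+w+1)$. We claim that $\mathcal E(z,q,w)$ occurs if and only if some component of $V^\rho\cap U$ meeting $B(z,q)$ has diameter more than $w$; the set $V^\rho\cap U$ depends only on the points in $B(z,q+w+1+\rho)$. Such a component lies in a component of $V^\rho$, which gives one direction. Conversely, let $O$ be a component of $V^\rho$ of diameter more than $w$ containing $\alpha\in B(z,q)$. If $O\subset U$, it is a component of $V^\rho\cap U$. Otherwise follow a path in $O$ from $\alpha$ until it first leaves $U$. Before that moment the path lies in the component of $\alpha$ in $V^\rho\cap U$, and it approaches a point of $\partial U$, which is at distance at least $w+1$ from $\alpha$. So this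 component has diameter at least $w+1$.
\end{proof}

Lemma \ref{lem:small} concerns one instant. It does not yet bound how far a target can go in a short time, since the target may pass from a pocket of $V_t$ to a different pocket of $V_{t'}$. We need a single static set that contains $V_t$ for all $t$ in a short interval and is still subcritical. We obtain it by discarding the nodes that move far and shrinking the balls of the others.

Let $I_k=[k\eta,(k+1)\eta]$ for integers $k\ge0$. Call node $i$ \emph{$k$-slow} if $|X^i_t-X^i_{k\eta}|\le\varepsilon$ for all $t\in I_k$. Let $\hat\Pi_k$ be the set of positions at time $k\eta$ of the $k$-slow nodes and $\hat V_k=V^\rho(\hat\Pi_k)$. Both are $\mathcal F_{(k+1)\eta}$-measurable.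

\begin{lemma}\label{lem:slow}
The set $\hat\Pi_k$ is a Poisson process of constant intensity at least $(1-\delta)\lambda\ge\lambda_*$. If a continuous path $g$ is undetected during an interval $I\subset I_k$, then $g(I)$ lies in one component of $\hat V_k$.
\end{lemma}

\begin{proof}
Whether a node is $k$-slow depends only on its increments after time $k\eta$ and has probability at least $1-\delta$ by the choice of $\eta$. So $\hat\Pi_k$ is an independent thinning of the Poisson process $\Pi_{k\eta}$. For a $k$-slow node $i$ and $t\in I_k$ we have $B(X^i_t,r)\supset B(X^i_{k\eta},r-\varepsilon)\supset B(X^i_{k\eta},\rho)$. Hence $V_t\subset\hat V_k$ for $t\in I_k$, and $g(I)$ is a connected subset of $\hat V_k$.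
\end{proof}

\section{Local equilibration}\label{sec:equil}

Given the past, the nodes around the target are not Poisson: their positions are known, and the target has presumably gone where they are sparse. The next lemma shows that the nodes forget all of this in a time of order $\ell^2$, provided only that the density is nearly correct at scale $\ell$. The reason is that for $u\gg\ell^2$ the heat kernel $p_u(x,z)=(2\pi u)^{-d/2}e^{-|x-z|^2/(2u)}$ hardly depends on where $x$ lies in a cube of side $\ell$. Most nodes can then be given a final position that does not depend on the starting point within the cube. We only need the nodes to \emph{contain} a Poisson process, since our bad events are decreasing. By \emph{$\ell$-cubes} we mean the cubes $\ell v+[0,\ell)^d$, $v\in\mathbb Z^d$.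

\begin{lemma}\label{lem:equil}
There is $\kappa=\kappa(d,\delta)\ge2$ such that the following holds for all $\ell\ge1$, $u\in[\kappa^2\ell^2,2\kappa^2\ell^2]$, $z_0\in\mathbb R^d$ and $R_0\ge0$. Let $S$ be a locally finite set such that each of the $n$ $\ell$-cubes meeting $B(z_0,R_0+2\kappa^2\ell)$ contains at least $(1-\delta)\lambda\ell^d$ points of $S$. Move the points of $S$ by independent Brownian motions for time $u$, then retain each point independently with a common probability $p\ge1-\delta$. Call the result $S_u$ and assume that it is almost surely locally finite. Then for every decreasing event $\mathcal A$ that depends only on the points in $B(z_0,R_0)$,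
\[
\mathbb P(S_u\in\mathcal A)\le\mathbb P(\Psi\in\mathcal A)+n\,e^{-\delta^2\lambda\ell^d/6},
\]
where $\Psi$ is a Poisson process of intensity $\lambda_*$.
\end{lemma}

\begin{proof}
\emph{The common part of the kernels.} For each of the $n$ cubes $Q$ let $q_Q(z)=\inf_{x\in Q}p_u(x,z)$. For $x,x'\in Q$ we have $|x-z|\le|x'-z|+\sqrt d\,\ell$, so $q_Q(z)\ge(2\pi u)^{-d/2}e^{-(|x'-z|+\sqrt d\,\ell)^2/(2u)}$ for every $x'\in Q$. Integrate over $x'\in Q$ and sum over the cubes. For $z\in B(z_0,R_0)$ the cubes cover $B(z,2\kappa^2\ell)$. Substituting $v=(x'-z)/\sqrt u$ and using $\ell/\sqrt u\le1/\kappa$ and $2\kappa^2\ell/\sqrt u\ge\sqrt2\,\kappa\ge\kappa$, we get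
\begin{equation}\label{eq:kernel}
\sum_Q\ell^dq_Q(z)\ge\int_{|v|\le\kappa}(2\pi)^{-d/2}e^{-(|v|+\sqrt d/\kappa)^2/2}\,dv .
\end{equation}
By monotone convergence the right side tends to $1$ as $\kappa\to\infty$. Fix $\kappa\ge2$ such that it is at least $1-\delta$.

\emph{The coupling.} In each of the $n$ cubes choose $m_0=\lceil(1-\delta)\lambda\ell^d\rceil$ points of $S$ and number them $1,\dots,m_0$. Let $b_Q=\int q_Q\in(0,1)$. For $x\in Q$,
\[
p_u(x,\cdot)=b_Q\cdot\frac{q_Q}{b_Q}+(1-b_Q)\cdot\frac{p_u(x,\cdot)-q_Q}{1-b_Q}
\]
is a mixture of two probability densities, and the first does not depend on $x$. For each $Q$ take an infinite i.i.d.\ sequence of triples $(\beta_j,\zeta_j,\chi_j)_{j\ge1}$ with independent entries: $\beta_j$ is Bernoulli of parameter $b_Q$, $\zeta_j$ has density $q_Q/b_Q$, and $\chi_j$ is Bernoulli of parameter $p$. The sequences for different $Q$ are independent. The $j$-th chosen point of $Q$ is moved to $\zeta_j$ if $\beta_j=1$, is moved independently according to the second density if $\beta_j=0$, and is retained if $\chi_j=1$. The other points of $S$ are moved and retained independently. This produces $S_u$ with the correct law.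

\emph{Poissonization.} Let $N_Q$ be independent Poisson variables of mean $\mu=(1-\delta)^2\lambda\ell^d$, independent of everything else, and let $\Psi'$ be the set of all $\zeta_j$ with $j\le N_Q$ and $\beta_j=\chi_j=1$, over all $Q$. Then $\Psi'$ is a Poisson process of intensity $\nu=p\mu\sum_Qq_Q$, and by \eqref{eq:kernel} $\nu\ge(1-\delta)\cdot(1-\delta)^2\lambda\cdot(1-\delta)=\lambda_*$ on $B(z_0,R_0)$. Keep a point $y\in\Psi'$ with probability $\lambda_*/\nu(y)$ if $y\in B(z_0,R_0)$ and delete it otherwise. The resulting set $\Psi''$ has the law of $\Psi\cap B(z_0,R_0)$, so $\mathbb P(\Psi''\in\mathcal A)=\mathbb P(\Psi\in\mathcal A)$. If $N_Q\le m_0$ for all $Q$, then $\Psi''\subset S_u$, and $S_u\in\mathcal A$ implies $\Psi''\in\mathcal A$. Finally $m_0\ge(1-\delta)\lambda\ell^d\ge(1+\delta)\mu$ because $(1+\delta)(1-\delta)\le1$, and $\mu\ge\frac9{16}\lambda\ell^d\ge\frac12\lambda\ell^d$ because $\delta<1/4$. By \eqref{eq:tails}, $\mathbb P(N_Q>m_0)\le e^{-\delta^2\mu/3}\le e^{-\delta^2\lambda\ell^d/6}$.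
\end{proof}

The four factors $1-\delta$ in $\lambda_*$ are now visible: the density of the cubes, the room for Poissonization, the loss in \eqref{eq:kernel}, and the retention, which will be the restriction to slow nodes.

\section{The main estimate}\label{sec:main}

Both theorems follow from one finite-time estimate with a free scale $\ell$. The first term is the probability that the scale $\ell$ is not large enough somewhere; the second is the probability of surviving all rounds of crushing.

\begin{proposition}\label{prop:main}
There are $C,c,\ell_0,T_0>0$ such that for $T\ge T_0$, $\ell_0\le\ell\le T^{1/4}$ and $a\in\eta\mathbb Z$ with $0\le a\le\ell^2$, every target such that $g(s)$ is $\mathcal F_{s+a}$-measurable for all $s\le T$ satisfies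
\[
\mathbb P(\text{undetected during }[0,T])\le CT^{2d+1}e^{-c\ell}+\exp\Bigl(-\frac{cT}{\ell^3}\exp\bigl(-C((a+1)\log\ell)^{d+1}\bigr)\Bigr).
\]
\end{proposition}

A reader interested only in Theorems \ref{thm:main} and \ref{thm:strong}(i) may put $a=0$ throughout. For $a>0$ the difficulty is that $g(s)$ is not known at time $s$; the latest known position is $g(s-a)$. We therefore center all events at such delayed positions and control the motion of the target over the last $a$ units of time by small pockets.

\begin{proof}
Let $U_T$ be the event that the target is undetected during $[0,T]$.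

\emph{Step 0: scales and rounds.} Let $C_1=(4d+3)/c_1$ with $c_1$ from Lemma \ref{lem:small}, and put
\[
m=C_1\log\ell,\qquad R_1=\frac a\eta\,m,\qquad H=R_1+m .
\]
Let $\Delta$ be the largest multiple of $\eta$ that is at most $2\kappa^2\ell^2$, let $\tau$ be a multiple of $\eta$ in $[H+r,H+r+1]$, which exists since $\eta\le1$, and put $R=(\Delta/\eta)\,\ell$ and $\beta=\Delta+\tau$. Here $\Delta$ is the waiting time, $R$ bounds the motion of the target while we wait, $m$ is the size of the pockets afterwards, and $\tau$ is the crushing time. For $\ell\ge\ell_0$ with $\ell_0$ large,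
\begin{equation}\label{eq:scales}
1\le m\le\ell,\qquad\Delta-a\ge\kappa^2\ell^2,\qquad1\le R\le\ell^4,\qquad R_1\le R,\qquad1\le\beta\le C\ell^3 .
\end{equation}
Indeed, $\Delta-a\ge2\kappa^2\ell^2-1-\ell^2\ge\kappa^2\ell^2$ since $\kappa\ge2$; $R\le2\kappa^2\ell^3/\eta$; $R_1\le R$ since $a\le\Delta$ and $m\le\ell$; and $\tau\le(\ell^2/\eta+1)\ell+r+1$. Define
\[
t_j=a+j\beta,\qquad s_j=t_j+\Delta,\qquad J=\lfloor(T-a)/\beta\rfloor ,
\]
so that $t_{j+1}=s_j+\tau$. Round $j$ consists of waiting during $[t_j,s_j]$ and crushing during $[s_j,t_{j+1}]$. All these times are multiples of $\eta$, and $t_J\le T$. Since $a\le T^{1/2}$ and $\beta\le CT^{3/4}$, for $T\ge T_0$ we have $(T-a)/\beta\ge T/(2\beta)\ge1$, and so $cT/\ell^3\le T/(4\beta)\le J\le T$. For $0\le j<J$ let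
\[
y_j=g(t_j-a),\qquad z_j=g(s_j-a).
\]
By hypothesis $y_j$ is $\mathcal F_{t_j}$-measurable and $z_j$ is $\mathcal F_{s_j}$-measurable.

\emph{Step 1: global events.} Let $G_1$ be the event that for all integers $0\le k\le T/\eta$ every component of $\hat V_k$ meeting $B(0,T^2)$ has diameter at most $\ell$. Let $D_j\in\mathcal F_{t_j}$ be the event that every $\ell$-cube meeting $B(0,2T^2)$ contains at least $(1-\delta)\lambda\ell^d$ points of $\Pi_{t_j}$, and let $G_2=\bigcap_{j<J}D_j$. There are at most $CT$ values of $k$, at most $T$ values of $j$ and at most $CT^{2d}$ such cubes. By Lemmas \ref{lem:small} and \ref{lem:slow}, the lower tail bound in \eqref{eq:tails}, and $\ell^d\ge\ell$,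
\begin{equation}\label{eq:global}
\mathbb P(G_1^c)+\mathbb P(G_2^c)\le CT\cdot T^{2d}e^{-c_1\ell}+CT\cdot T^{2d}e^{-\delta^2\lambda\ell^d/2}\le CT^{2d+1}e^{-c\ell}.
\end{equation}
On $U_T\cap G_1$ the target is slow. We have $(T/\eta+1)\ell\le T^2$ for $T\ge T_0$. Suppose that $|g(k\eta)|\le k\ell$ for some $k\le T/\eta$, which holds for $k=0$. By Lemma \ref{lem:slow}, $g(I_k\cap[0,T])$ lies in a component of $\hat V_k$, which contains $g(k\eta)\in B(0,T^2)$ and hence has diameter at most $\ell$. By induction the target moves at most $\ell$ during each $I_k\cap[0,T]$, and $|g(t)|\le T^2$ for $t\le T$. The interval $[t_j-a,s_j-a]$ is a union of $\Delta/\eta$ intervals $I_k$, so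
\begin{equation}\label{eq:slowcons}
|y_j|\le T^2\quad\text{and}\quad|z_j-y_j|\le R\qquad\text{for all }j<J,\ \text{on }U_T\cap G_1 .
\end{equation}

The events $G_1$ and $G_2$ depend on the whole time interval, so we cannot condition on them. We use only their consequences $D_j$ and \eqref{eq:slowcons}, each of which is known at time $t_j$ or $s_j$.

\emph{Step 2: small pockets after waiting.} Let $L_j=D_j\cap\{|y_j|\le T^2\}\in\mathcal F_{t_j}$. Let $M_j$ be the event that every component of $V^\rho(\Pi_{s_j})$ meeting $B(y_j,2R)$ has diameter at most $m$, and that the same holds for each $\hat V_k$ with $s_j-a\le k\eta<s_j$. For such $k$ we have $(k+1)\eta\le s_j$, so $M_j\in\mathcal F_{s_j}$. We claim that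
\begin{equation}\label{eq:local}
\mathbb P(M_j\mid\mathcal F_{t_j})\ge\tfrac12\quad\text{on }L_j .
\end{equation}
Condition on $\mathcal F_{t_j}$, which freezes $\Pi_{t_j}$ and $y_j$, and apply Lemma \ref{lem:equil} with $S=\Pi_{t_j}$, $z_0=y_j$, $R_0=2R+m+1+r$ and $\mathcal A=\mathcal E(y_j,2R,m)$. By Lemma \ref{lem:small}, $\mathcal A$ is decreasing and depends only on the points in $B(y_j,R_0)$. The set $\Pi_{s_j}$ is $S_u$ with $u=\Delta$ and $p=1$. The set $\hat\Pi_k$ is $S_u$ with $u=k\eta-t_j\in[\Delta-a,\Delta)$ and $p$ the probability of being slow; slowness depends on the increments after time $k\eta$ and is therefore independent of the displacements up to that time. By \eqref{eq:scales} all these $u$ lie in $[\kappa^2\ell^2,2\kappa^2\ell^2]$. These sets are almost surely locally finite, so they are locally finite with conditional probability one. Moreover $R_0+2\kappa^2\ell\le4\ell^4\le4T\le T^2$ for $\ell\ge\ell_0$ and $T\ge4$. So on $L_j$ the ball $B(y_j,R_0+2\kappa^2\ell)$ lies in $B(0,2T^2)$, the density hypothesis of Lemma \ref{lem:equil} holds, and $n\le C\ell^{4d}$. There are $a/\eta+1\le C\ell^2$ sets to consider. By Lemmas \ref{lem:equil}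 and \ref{lem:small}, with $q=2R\le2\ell^4$ and $e^{-c_1m}=\ell^{-(4d+3)}$,
\[
\mathbb P(M_j^c\mid\mathcal F_{t_j})\le C\ell^2\bigl[C\ell^{4d}\ell^{-(4d+3)}+C\ell^{4d}e^{-\delta^2\lambda\ell^d/6}\bigr]\le\tfrac12\quad\text{on }L_j
\]
for $\ell\ge\ell_0$. This proves \eqref{eq:local}.

\emph{Step 3: crushing.} Let $Y_j=M_j\cap\{|z_j-y_j|\le R\}\in\mathcal F_{s_j}$. On $Y_j$ we have $B(z_j,R_1)\subset B(y_j,R+R_1)\subset B(y_j,2R)$, so every component of $V^\rho(\Pi_{s_j})$ meeting $B(z_j,R_1)$ has diameter at most $m$. Lemma \ref{lem:crush} with $s=s_j$, $z=z_j$, $Y=Y_j$ gives an event $A_j\subset Y_j$ with $A_j\in\mathcal F_{t_{j+1}}$ and $\mathbb P(A_j\mid\mathcal F_{s_j})\ge h:=h(H)$ on $Y_j$.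

We claim that $U_T\cap A_j=\emptyset$ for $j<J$. Work on $U_T\cap Y_j$. The interval $[s_j-a,s_j]$ is a union of $a/\eta$ intervals $I_k$, and the target starts it at $z_j$. If after $i<a/\eta$ of these intervals the target is within $im\le R_1$ of $z_j$, it is in $B(y_j,2R)$. By Lemma \ref{lem:slow} it spends the next interval $I_k$ in a component of $\hat V_k$ meeting $B(y_j,2R)$, and by $M_j$ it moves at most $m$. By induction $g(s_j)\in B(z_j,R_1)$. On $A_j$ the target is then detected during $[s_j,t_{j+1}]\subset[0,T]$, which contradicts $U_T$.

\emph{Step 4: iteration.} Let $Z_0$ be the sure event and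
\[
Z_j=\bigcap_{i<j}\bigl(L_i\cap\{|z_i-y_i|\le R\}\cap A_i^c\bigr)\in\mathcal F_{t_j}\qquad(1\le j\le J).
\]
By \eqref{eq:slowcons}, the definition of $G_2$ and Step 3, $U_T\cap G_1\cap G_2\subset Z_J$. Let $j<J$. On $\{|z_j-y_j|\le R\}$ the events $Y_j$ and $M_j$ coincide, so
\[
\mathbb P(Z_{j+1}\mid\mathcal F_{s_j})=\mathbf 1_{Z_j\cap L_j}\mathbf 1_{\{|z_j-y_j|\le R\}}\bigl(1-\mathbb P(A_j\mid\mathcal F_{s_j})\bigr)\le\mathbf 1_{Z_j\cap L_j}\bigl(1-h\mathbf 1_{M_j}\bigr).
\]
Conditioning on $\mathcal F_{t_j}$ and using \eqref{eq:local} gives $\mathbb P(Z_{j+1}\mid\mathcal F_{t_j})\le\mathbf 1_{Z_j}(1-h/2)$. Therefore $\mathbb P(Z_J)\le(1-h/2)^J\le e^{-hJ/2}$. Since $1\le H=(a/\eta+1)C_1\log\ell\le C(a+1)\log\ell$, we have $h\ge\exp(-C((a+1)\log\ell)^{d+1})$. Together with $J\ge cT/\ell^3$ and \eqref{eq:global} this proves the proposition.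
\end{proof}

\begin{remark}[Where the hypotheses are used]
The inequality $\lambda>\lambda_{\mathrm c}$ enters only through Lemma \ref{lem:small}. Continuity of $g$ is used in Lemma \ref{lem:slow} and in the geometric half of Lemma \ref{lem:crush}; a path that may jump is not held by the contracting wall. The restriction on foresight is used twice: $y_j$ is frozen in Step 2 and $z_j$ is frozen in Step 3. If $y_j$ depended on the motion of the nodes after time $t_j$, the union bound in Step 2 would have to cover all of $B(0,T^2)$, and $m$ would be of order $\log T$. If $z_j$ depended on the motion after time $s_j$, the lower bound $h$ would be lost. Look-ahead $a$ enlarges the region to be crushed from radius $m$ to radius $(a/\eta+1)m$, which is the origin of the condition in Theorem \ref{thm:strong}(ii).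
\end{remark}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:strong}(ii)]
Let $a(\cdot)$ be as in Theorem \ref{thm:strong}(ii) and let $g$ have look-ahead $a(\cdot)$. For large $T$ let $a$ be the least multiple of $\eta$ with $a\ge a(T)$, so that $a+1\le2(a(T)+1)$. Since $a(\cdot)$ is nondecreasing, $g(s)$ is $\mathcal F_{s+a}$-measurable for all $s\le T$. Take $\ell=(\log T)^2$. For large $T$ we have $\ell_0\le\ell\le T^{1/4}$ and, by the growth condition, $a\le\ell^2$. In Proposition \ref{prop:main} the first term is $CT^{2d+1}e^{-c(\log T)^2}\to0$. In the second term,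
\[
((a+1)\log\ell)^{d+1}\le\bigl(4(a(T)+1)\log\log T\bigr)^{d+1}=o(\log T),
\]
so the exponent is $-cT(\log T)^{-6}T^{-o(1)}\to-\infty$. Hence $\mathbb P(\text{never detected})\le\lim_{T\to\infty}\mathbb P(U_T)=0$.

The function $a\equiv0$ satisfies the growth condition, since $(\log\log T)^{d+1}=o(\log T)$. So every non-anticipating target is detected almost surely for every $\lambda>\lambda_{\mathrm c}$. This gives $\lambda_{\mathrm{past}}\le\lambda_{\mathrm c}$, and \eqref{eq:chain} gives equality, which proves Theorem \ref{thm:main}. For general $a(\cdot)$ the threshold is at most $\lambda_{\mathrm c}$ by the above, and it is at least $\lambda_{\mathrm{past}}=\lambda_{\mathrm c}$ because targets with look-ahead $a(\cdot)$ include those that cannot foresee the future.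
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:strong}(i)]
Now we take $\ell$ as large as the second term allows. Let $a=0$, $\Lambda=(\log T)^{1/(d+1)}$ and $\ell=e^{b_0\Lambda}$, where $b_0>0$ satisfies $Cb_0^{d+1}\le1/4$ for the constant $C$ of Proposition \ref{prop:main}. Then $\exp(-C(\log\ell)^{d+1})=T^{-Cb_0^{d+1}}\ge T^{-1/4}$. Since $\Lambda=o(\log T)$, for large $T$ we have $\ell_0\le\ell$ and $\ell^3\le T^{1/4}$, so the second term is at most $\exp(-cT^{1/2})$. Since $\ell/\log T=e^{b_0\Lambda}/\Lambda^{d+1}\to\infty$, the first term is at most $e^{-c\ell/2}$ for large $T$. Let $0<b<b_0$. Both $c\ell/2$ and $cT^{1/2}$ exceed $e^{b\Lambda}+\log2$ for large $T$, so the sum of the two terms is at most $\exp(-e^{b\Lambda})$. All constants depend only on $d,\lambda,r$.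
\end{proof}

\appendix

\section{Exponential decay of vacant connections}\label{sec:sharp}

We prove Theorem \ref{thm:sharp} for $d\ge2$. The radius $r$ is fixed and $\lambda$ varies; $\mathbb P_\lambda$ is the law of a Poisson process $\Pi$ of intensity $\lambda$. Write $B_n=B(0,n)$, $|B_n|$ for its volume, and $V=V^r(\Pi)$. For real $n\ge0$ let
\[
f=f_n(\Pi)=\mathbf 1\{0\leftrightarrow\partial B_n\text{ in }V\},\qquad\theta_n(\lambda)=\mathbb P_\lambda(f_n=1),\qquad\Sigma_n(\lambda)=\int_0^n\theta_u(\lambda)\,du .
\]
The function $\theta_n(\lambda)$ is nonincreasing in $n$ and in $\lambda$, and $\theta_n(\lambda)\ge e^{-\lambda|B_{n+r}|}>0$. A path from $0$ stopped at its first visit to $\partial B_n$ lies in $B_n$, so $f_n$ depends only on $V\cap B_n$, hence only on $\Pi\cap B_{n+r}$. The limit $\theta(\lambda)=\lim_{n\to\infty}\theta_n(\lambda)$ is the probability that the origin lies in an unbounded component of $V$, so $\theta(\lambda)=0$ for $\lambda>\lambda_{\mathrm c}$.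

The plan is to prove the differential inequality
\begin{equation}\label{eq:diff}
-\theta_n'(\lambda)\ge c_*\,\frac n{\Sigma_n(\lambda)}\,\theta_n(\lambda)\qquad(n>0,\ \lambda\in[\lambda_a,\lambda_b])
\end{equation}
for every interval $[\lambda_a,\lambda_b]\subset(0,\infty)$, with $c_*>0$ depending only on $d,r,\lambda_a,\lambda_b$. It yields a dichotomy. Where $\Sigma_n$ grows sublinearly in the sense of exponents, the factor $n/\Sigma_n$ is large and $\theta_n$ drops quickly as $\lambda$ increases. Where it does not, $\theta$ must be positive. The derivative counts the places where one additional point destroys the connection, and the inequality of O'Donnell, Saks, Schramm and Servedio (OSSS) says that there are many such places if $f$ can be computed while looking at each place with small probability.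

\subsection{Russo's formula}

We have
\begin{equation}\label{eq:russo}
-\theta_n'(\lambda)=\int_{\mathbb R^d}\mathbb P_\lambda\bigl(f(\Pi)=1,\ f(\Pi\cup\{x\})=0\bigr)\,dx .
\end{equation}
To see this, let $v=|B_{n+r}|$, $\pi_k(\lambda)=e^{-\lambda v}(\lambda v)^k/k!$, and let $a_k$ be the expectation of $f$ on $k$ independent uniform points of $B_{n+r}$. Then $\theta_n=\sum_k\pi_ka_k$ is $e^{-\lambda v}$ times a power series with infinite radius of convergence. From $\pi_k'=v(\pi_{k-1}-\pi_k)$, with $\pi_{-1}=0$, we get $\theta_n'=v\sum_k\pi_k(a_{k+1}-a_k)=\int_{B_{n+r}}\mathbb E_\lambda[f(\Pi\cup\{x\})-f(\Pi)]\,dx$. Since $f$ is decreasing, the integrand is minus the probability in \eqref{eq:russo}, and that probability vanishes for $x\notin B_{n+r}$.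

\subsection{The OSSS inequality}

Let $E$ be a finite set and let $\omega=(\omega_i)_{i\in E}$ have independent coordinates in arbitrary measurable spaces. Let $f(\omega)\in\{0,1\}$. An \emph{algorithm determining $f$} reveals coordinates $e_1,e_2,\dots,e_\nu$ one at a time; the choice of the next coordinate and the decision to stop are measurable functions of the values revealed so far; and $f(\omega')=f(\omega)$ whenever $\omega'$ agrees with $\omega$ on the revealed coordinates. Let $\mathrm{Rev}_i$ be the probability that $i$ is revealed, and let $\mathrm{Inf}_i=\mathbb P(f(\omega)\ne f(\omega^{(i)}))$, where $\omega^{(i)}$ is $\omega$ with coordinate $i$ replaced by an independent copy.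

\begin{lemma}[OSSS inequality]\label{lem:osss}
For every algorithm determining $f$, $\ \operatorname{Var}f\le\frac12\sum_{i\in E}\mathrm{Rev}_i\,\mathrm{Inf}_i$.
\end{lemma}

\begin{proof}
Let $\tilde\omega$ be an independent copy of $\omega$. Run the algorithm on $\omega$, and for $0\le t\le\nu$ let $\omega^t$ equal $\omega$ on $\{e_{t+1},\dots,e_\nu\}$ and $\tilde\omega$ elsewhere. Then $f(\omega^0)=f(\omega)$, since $\omega^0$ agrees with $\omega$ on all revealed coordinates, and $\omega^\nu=\tilde\omega$. For a $\{0,1\}$-valued $f$ we have $2\operatorname{Var}f=\mathbb P(f(\omega)\ne f(\tilde\omega))$, so by telescoping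
\begin{equation}\label{eq:tele}
2\operatorname{Var}f\le\sum_{t\ge1}\sum_{i\in E}\mathbb E\bigl[\mathbf 1_{\{t\le\nu,\ e_t=i\}}\,|f(\omega^{t-1})-f(\omega^t)|\bigr].
\end{equation}
We use the following fact. Suppose that a configuration $\zeta$ is filled in one coordinate at a time, each value being copied from $\omega$ or from $\tilde\omega$, and that the next coordinate and its source are determined by the values filled in so far. Then $\zeta$ has the law of $\omega$. This follows by induction on $|E|$: the first coordinate $j$ and its source are deterministic, $\zeta_j$ has the law of $\omega_j$, and given $\zeta_j$ the rest is a procedure of the same kind on $E\setminus\{j\}$.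

Fix $t$, $i$ and distinct $i_1,\dots,i_{t-1}$. The event $\{e_1=i_1,\dots,e_{t-1}=i_{t-1},\ t\le\nu,\ e_t=i\}$ is determined by $\omega_{i_1},\dots,\omega_{i_{t-1}}$. Condition on these values, on this event. The other coordinates of $\omega$ and all coordinates of $\tilde\omega$ remain independent with their original laws. The configuration $\omega^{t-1}$ is filled in as above: first $\omega_i$, then the values of $\omega$ at $e_{t+1},\dots,e_\nu$ as the algorithm continues, then the values of $\tilde\omega$ at all remaining coordinates, including $i_1,\dots,i_{t-1}$. So $\omega^{t-1}$ has the conditional law of $\omega$. The construction never uses $\tilde\omega_i$, which is thus independent of $\omega^{t-1}$, and $\omega^t$ is $\omega^{t-1}$ with coordinate $i$ replaced by $\tilde\omega_i$. Hence the conditional expectation of $|f(\omega^{t-1})-f(\omega^t)|$ is $\mathrm{Inf}_i$. Insert this into \eqref{eq:tele} and use $\sum_t\mathbb P(t\le\nu,\ e_t=i)=\mathrm{Rev}_i$.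
\end{proof}

\subsection{The differential inequality}

Fix $\lambda\in[\lambda_a,\lambda_b]$ and $n>0$. Tile $\mathbb R^d$ by half-open cubes $Q$ of side $1/N$, with $\sqrt d/N\le r$, so that $\operatorname{diam}Q\le r$. Let $E$ be the finite set of cubes at distance at most $r$ from $B_n$. The configurations $\Pi\cap Q$, $Q\in E$, are independent, and $f=f_n$ is a function of them.

An exploration started at the origin always reveals the cubes near the origin, so its revealment is not uniformly small. We start instead from a sphere $\partial B_s$, which every path from $0$ to $\partial B_n$ must cross, and average over $s$.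

\emph{The algorithm with parameter $s\in(0,n)$.} First reveal all cubes at distance at most $r$ from $\partial B_s$. At any stage, call $w\in B_n$ \emph{certified} if all cubes at distance at most $r$ from $w$ are revealed and $w\in V$; the revealed values decide this. Let $\Gamma$ be the set of points joined to $\partial B_s$ by a path of certified points. As long as some unrevealed cube of $E$ is at distance less than $2r$ from $\Gamma$, reveal the first such cube in a fixed order. The certified points form a relatively open subset of $B_n$, so these choices are measurable by the argument of Section \ref{sec:meas}.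

\emph{The algorithm determines $f$.} We claim that at termination $\Gamma$ is the set of points joined to $\partial B_s$ by a path in $V\cap B_n$. One inclusion holds because certified points lie in $V\cap B_n$. Conversely, let $\gamma$ be a path in $V\cap B_n$ starting on $\partial B_s$. Its starting point is certified by the first stage, so it lies in $\Gamma$. If $w\in\Gamma$ and $w'\in V\cap B_n$ with $|w'-w|<r$, then every cube at distance at most $r$ from $w'$ belongs to $E$ and is at distance less than $2r$ from $w$, hence is revealed, so $w'$ is certified. Cutting $\gamma$ into finitely many pieces of diameter less than $r$, we find piece by piece that $\gamma$ lies in $\Gamma$. Now if $f=1$, there is a path in $V\cap B_n$ from $0$ to $\partial B_n$; it crosses $\partial B_s$, so both of its parts lie in $\Gamma$. Thus $f=1$ if and only if $\Gamma$ contains a path from $0$ to $\partial B_n$, and the final $\Gamma$ is a function of the revealed values.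

\emph{Revealment.} Let $C_3=e^{\lambda_b|B_{4r}|}$. Fix a point $x\in Q$ and let $D=\bigl||x|-s\bigr|$, the distance from $x$ to $\partial B_s$. We claim $\mathrm{Rev}_Q(s)\le C_3\theta_D$. If $D\le3r$, then $\theta_D\ge\theta_{3r}\ge\mathbb P_\lambda(\Pi\cap B_{4r}=\emptyset)\ge1/C_3$, because $B_{3r}\subset V$ when $B_{4r}$ is empty, and the claim is trivial. Let $D>3r$. Then $Q$ is not revealed at the first stage, since that would give $D\le2r$. If it is revealed later, some $w\in B(x,3r)$ is joined in $V$ to $\partial B_s$, and the path crosses $\partial B(x,D)$. The event that $B(x,3r)$ is joined in $V$ to $\partial B(x,D)$ is decreasing, and when $\Pi\cap B(x,4r)=\emptyset$ it implies $x\leftrightarrow\partial B(x,D)$. By \eqref{eq:empty} its probability is at most $C_3\theta_D$. Next,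
\[
\int_0^n\theta_{||x|-s|}\,ds\le2\Sigma_n :
\]
for $|x|\le n$ the integral equals $\Sigma_{|x|}+\Sigma_{n-|x|}$, and for $|x|>n$ it equals $\int_{|x|-n}^{|x|}\theta_u\,du\le\Sigma_n$ by monotonicity. Apply Lemma \ref{lem:osss} for each $s$, insert the bound on $\mathrm{Rev}_Q(s)$, and average over $s\in(0,n)$:
\begin{equation}\label{eq:avg}
\theta_n(1-\theta_n)\le\frac{C_3\Sigma_n}n\sum_{Q\in E}\mathrm{Inf}_Q .
\end{equation}

\emph{Influences.} The original and the resampled configuration in $Q$ have together a Poisson number of points of mean $2\lambda N^{-d}$. Two or more points occur with probability at most $2\lambda^2N^{-2d}$. With no point, $f$ does not change. Otherwise one configuration is empty and the other is a single point, uniform in $Q$ and independent of $\Pi\setminus Q$; each of these two cases has probability at most $\lambda N^{-d}$. Since $f$ is decreasing,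
\[
\mathrm{Inf}_Q\le2\lambda\int_Q\mathbb P_\lambda\bigl(f(\Pi\setminus Q)=1,\ f((\Pi\setminus Q)\cup\{x\})=0\bigr)\,dx+2\lambda^2N^{-2d}.
\]
Replacing $\Pi\setminus Q$ by $\Pi$ changes the integrand by at most $\mathbb P_\lambda(\Pi\cap Q\ne\emptyset)\le\lambda N^{-d}$, hence the first term by at most $2\lambda^2N^{-2d}$. For fixed $n$ there are $O(N^d)$ cubes in $E$, so by \eqref{eq:russo} $\sum_Q\mathrm{Inf}_Q\le2\lambda(-\theta_n')+O(N^{-d})$. Letting $N\to\infty$ in \eqref{eq:avg} gives $\theta_n(1-\theta_n)\le2\lambda C_3(\Sigma_n/n)(-\theta_n')$. Finally $1-\theta_n\ge\mathbb P_\lambda(0\notin V)\ge1-e^{-\lambda_a|B_r|}$, and \eqref{eq:diff} follows with $c_*=(1-e^{-\lambda_a|B_r|})/(2\lambda_bC_3)$.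

\subsection{Integrating the inequality}

Let
\[
\lambda_1=\inf\Bigl\{\lambda>0:\ \limsup_{n\to\infty}\frac{\log\Sigma_n(\lambda)}{\log n}<1\Bigr\},\qquad\inf\emptyset=\infty .
\]
Since $\Sigma_n$ is nonincreasing in $\lambda$, the set contains every $\lambda>\lambda_1$. We show exponential decay above $\lambda_1$ and $\theta>0$ below $\lambda_1$.

\emph{Above $\lambda_1$.} Let $\lambda>\lambda_1$, pick $\lambda_1<\lambda'<\lambda''<\lambda$, and let $c_*$ be the constant for $[\lambda',\lambda]$. There is $\alpha>0$ with $\Sigma_n(\lambda')\le n^{1-\alpha}$ for all large $n$. On $[\lambda',\lambda'']$ we have $\Sigma_n\le\Sigma_n(\lambda')$, so \eqref{eq:diff} gives $-(\log\theta_n)'\ge c_*n^\alpha$ and $\theta_n(\lambda'')\le e^{-c_*(\lambda''-\lambda')n^\alpha}$ for large $n$. Hence $\Sigma_\infty(\lambda''):=\int_0^\infty\theta_u(\lambda'')\,du<\infty$. On $[\lambda'',\lambda]$ we have $\Sigma_n\le\Sigma_\infty(\lambda'')$, and \eqref{eq:diff} gives $\theta_n(\lambda)\le\exp\bigl(-c_*(\lambda-\lambda'')n/\Sigma_\infty(\lambda'')\bigr)$ for all $n>0$; for $n=0$ the bound is trivial.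

\emph{Below $\lambda_1$.} Let $0<\lambda_a<\lambda_b<\lambda_1$. For $n>1$ let $\bar\theta_n=\frac1{\log n}\int_1^n\frac{\theta_u}u\,du$. This is a weighted average of the $\theta_u$, and since $\int_1^nu^{-1}du=\log n\to\infty$ and $\theta_u\to\theta$, we have $\bar\theta_n\to\theta$. The weight $1/u$ cancels the factor $u$ in \eqref{eq:diff}, and what remains is a logarithmic derivative: $u\mapsto\Sigma_u$ is Lipschitz and positive on $[1,n]$ with derivative $\theta_u$ almost everywhere, so $\int_1^n(\theta_u/\Sigma_u)\,du=\log\Sigma_n-\log\Sigma_1$. Integrating \eqref{eq:diff} over $[\lambda_a,\lambda_b]$, dividing by $u\log n$, integrating over $u\in[1,n]$ and exchanging the integrals, we get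
\[
\bar\theta_n(\lambda_a)-\bar\theta_n(\lambda_b)\ge c_*\int_{\lambda_a}^{\lambda_b}\frac{\log\Sigma_n(\lambda)-\log\Sigma_1(\lambda)}{\log n}\,d\lambda\ge c_*(\lambda_b-\lambda_a)\,\frac{\log\Sigma_n(\lambda_b)-\log\Sigma_1(\lambda_a)}{\log n}.
\]
Since $\lambda_b<\lambda_1$, we have $\limsup_n\log\Sigma_n(\lambda_b)/\log n\ge1$. Taking the upper limit gives $\theta(\lambda_a)\ge\theta(\lambda_a)-\theta(\lambda_b)\ge c_*(\lambda_b-\lambda_a)>0$.

Thus $\theta>0$ on $(0,\lambda_1)$, while $\theta=0$ on $(\lambda_{\mathrm c},\infty)$. So $\lambda_1\le\lambda_{\mathrm c}$, and every $\lambda>\lambda_{\mathrm c}$ lies above $\lambda_1$, where $\theta_n(\lambda)$ decays exponentially in $n$. This proves Theorem \ref{thm:sharp}. \qed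

\begin{thebibliography}{9}

\bibitem{DRT}
Duminil-Copin, Raoufi and Tassion,
\emph{Subcritical phase of $d$-dimensional Poisson--Boolean percolation and its vacant set},
Ann. H. Lebesgue 3 (2020).

\bibitem{Stauffer}
Alexandre Stauffer,
\emph{Space-time percolation and detection by mobile nodes},
arXiv:1108.6322 (2011).

\end{thebibliography}
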